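\title{Chain-center duality fails for a countable nilpotent group}

\begin{abstract}
The chain group $C(G)$ of a locally compact group $G$ is the universal group that grades the irreducible unitary representations of $G$ compatibly with tensor products and weak containment. Taking central characters gives a canonical homomorphism from $C(G)$ to the Pontryagin dual of the center. We show that it need not be an isomorphism: for each prime $p$ there is a countable discrete group $G_p$, nilpotent of class $2$, for which the kernel is the additive group of all $\mathbb N\times\mathbb N$ matrices over $\mathbb F_p$ modulo the matrices of finite rank. The proof rests on an obstruction, valid for every locally compact group, that lives on the second center. For discrete groups of class $2$ the obstruction is complete and computes the kernel.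
\end{abstract}

\section{Introduction}

Let $G$ be a locally compact Hausdorff group with center $Z=Z(G)$. Representations are unitary and strongly continuous, on complex Hilbert spaces, and $\widehat G$ is the set of isomorphism classes of irreducible representations; for abelian $G$ this is the Pontryagin dual. By Schur's lemma $Z$ acts by scalars in each $\rho\in\widehat G$, through the \emph{central character} $\psi_\rho\in\widehat Z$. In a tensor product $\rho'\otimes\rho''$ the center acts through $\psi_{\rho'}\psi_{\rho''}$, so every irreducible constituent has this central character. We ask whether the central character is the only invariant of irreducible representations that multiplies in this way.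

The word ``constituent'' needs care, since a nonzero representation may have no irreducible subrepresentation. (In the regular representation of $\mathbb Z$ on $\ell^2(\mathbb Z)$ an eigenvector of the shift would have constant modulus, so it would vanish.) The substitute is weak containment. A \emph{diagonal coefficient} of a representation $\pi$ is a function $x\mapsto\langle\pi(x)\xi,\xi\rangle$ on $G$. We say that $\pi$ is \emph{weakly contained} in $\sigma$, and write $\pi\preceq\sigma$, if every diagonal coefficient of $\pi$ is a limit, uniformly on compact sets, of finite sums of diagonal coefficients of $\sigma$. A subrepresentation is weakly contained, and every nonzero representation weakly contains an irreducible one (Lemma~\ref{lem:constituent}).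

\begin{definition}\label{def:chain}
The \emph{chain group} $C(G)$ has one generator $g_\rho$ for each $\rho\in\widehat G$ and the relations
\[
g_\rho=g_{\rho'}g_{\rho''}\quad\text{whenever }\rho\preceq\rho'\otimes\rho'',\qquad\qquad g_{\rho^*}=g_\rho^{-1},
\]
where $\rho^*$ is the contragredient of $\rho$. Central characters satisfy these relations (Lemma~\ref{lem:basic}), so there is a canonical homomorphism
\[
\kappa\colon C(G)\to\widehat Z,\qquad g_\rho\mapsto\psi_\rho .
\]
The group $G$ is \emph{chain-center dual}, or \emph{cc-dual}, if $\kappa$ is an isomorphism of groups.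
\end{definition}

Every element of $C(G)$ is one of the generators $g_\rho$ (Lemma~\ref{lem:basic}), and $C(G)$ carries the quotient of the Fell topology of $\widehat G$ under $\rho\mapsto g_\rho$. The definition of cc-duality is algebraic, and this topology plays no role below.

A homomorphism from $C(G)$ to a group $\Gamma$ is the same as a \emph{grading}: a function $\gamma\colon\widehat G\to\Gamma$ with $\gamma(\rho)=\gamma(\rho')\gamma(\rho'')$ for $\rho\preceq\rho'\otimes\rho''$ and $\gamma(\rho^*)=\gamma(\rho)^{-1}$. The map $\kappa$ is always surjective (Lemma~\ref{lem:surj}), so $G$ is cc-dual exactly when every grading is a function of the central character. If $G$ is abelian, the composite $\widehat G\to C(G)\to\widehat G$ is the identity and the first map is surjective, so $G$ is cc-dual. By a theorem of M.~M\"uger, every compact group is cc-dual. With the abelian and the compact case both positive, one would guess a positive answer to the following question, which comes from Chirvasitu's paper \cite{Chirvasitu}: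
\begin{center}
\emph{Is every locally compact group cc-dual?}
\end{center}
The answer is no. Write $\mathbb F_p^{(\mathbb N)}$ for the space of finitely supported columns over $\mathbb F_p$.

\begin{theorem}\label{thm:main}
For a prime $p$ let $G_p$ be the countable discrete group of triples $(A,y,w)$, where $A$ is an $\mathbb N\times\mathbb N$ matrix over $\mathbb F_p$ with finitely many nonzero entries and $y,w\in\mathbb F_p^{(\mathbb N)}$, with product
\begin{equation}\label{eq:product}
(A,y,w)(A',y',w')=(A+A',\;y+y',\;w+w'+Ay').
\end{equation}
Then $G_p$ is not cc-dual. Neither is $G_p\times H$ for any locally compact group $H$.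
\end{theorem}

Two mechanisms compete in the proof. Let $\chi$ be a one-dimensional representation that is trivial on $Z$, so that $g_\chi\in\ker\kappa$. If some $\rho\in\widehat G$ absorbs $\chi$, meaning $\rho\otimes\chi\preceq\rho$, then $g_\chi=1$, and in a nilpotent group of class $2$ conjugation produces many absorbed characters. Against this, an identity in $C(G)$ follows from finitely many relations, which involve finitely many representations. At a group element where all of these act by scalars, the relations become identities between complex numbers, and these can forbid $g_\chi=1$. Section~\ref{sec:heis} shows both mechanisms on finite analogs of $G_p$. Section~\ref{sec:obstruction} turns the second one into an obstruction for arbitrary $G$ (Theorem~\ref{thm:obstruction}), and Section~\ref{sec:trace} applies it to the character $e^{2\pi i\operatorname{tr}(A)/p}$ of $G_p$. For discrete groups of class $2$ the two mechanisms meet exactly and determine $\ker\kappa$ (Theorem~\ref{thm:class2}). Section~\ref{sec:discrete} computes this kernel for $G_p$, gives sufficient conditions for cc-duality in terms of $[G,G]$, and proves a uniform bound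 for countable groups.

\section{Weak containment, central characters and annihilators}\label{sec:prelim}

Throughout, $\mathbb T$ is the circle group, $[x,y]=xyx^{-1}y^{-1}$, and a \emph{character} of a topological group $K$ is a continuous homomorphism $K\to\mathbb T$. The characters form an abelian group $\operatorname{Hom}(K,\mathbb T)$ under pointwise multiplication, with unit $\mathbf 1$. A character of $G$ is a one-dimensional element of $\widehat G$. A character or representation of a quotient group is identified with its pullback. A group is \emph{of class $2$} if $[G,G]\subset Z$.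

\subsection*{Weak containment}
Representations of $G$ correspond to nondegenerate $*$-representations of the group $C^*$-algebra $C^*(G)$, irreducible ones to irreducible ones, and $\pi\preceq\sigma$ holds if and only if $\ker_{C^*(G)}\sigma\subset\ker_{C^*(G)}\pi$; see \cite[Appendix~F]{BHV}. We use this description only in the next lemma.

\begin{lemma}\label{lem:constituent}
Every nonzero representation $\pi$ of $G$ weakly contains an irreducible representation.
\end{lemma}

\begin{proof}
The $C^*$-algebra $\pi(C^*(G))$ is nonzero, so it has a pure state, whose GNS representation $\theta$ is irreducible. Then $\theta\circ\pi$ is an irreducible representation of $C^*(G)$ whose kernel contains that of $\pi$, and the corresponding $\rho\in\widehat G$ satisfies $\rho\preceq\pi$.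
\end{proof}

\begin{lemma}[Scalars pass to weak constituents]\label{lem:scalar}
If $\rho\preceq\pi$ and $\pi(x)=\lambda\,\mathrm{Id}$ for some $x\in G$ and $\lambda\in\mathbb T$, then $\rho(x)=\lambda\,\mathrm{Id}$.
\end{lemma}

\begin{proof}
Every finite sum $\theta$ of diagonal coefficients of $\pi$ satisfies $\theta(x)=\lambda\theta(1)$. A diagonal coefficient $\varphi$ of $\rho$ is approximated by such sums on the compact set $\{1,x\}$, so $\varphi(x)=\lambda\varphi(1)$. Thus $\langle(\rho(x)-\lambda)\xi,\xi\rangle=0$ for all $\xi$, and $\rho(x)-\lambda=0$ by polarization.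
\end{proof}

\subsection*{The chain group}

\begin{lemma}\label{lem:basic}
Let $G$ be a locally compact group.
\begin{enumerate}
\item[(a)] $g_{\mathbf 1}=1$, and $g_{\chi\chi'}=g_\chi g_{\chi'}$ for characters $\chi,\chi'$ of $G$.
\item[(b)] Every element of $C(G)$ equals $g_\rho$ for some $\rho\in\widehat G$.
\item[(c)] The homomorphism $\kappa$ is well defined, and $\ker\kappa=\{g_\rho:\rho\in\widehat{G/Z}\}$.
\item[(d)] If $\rho\in\widehat G$, $\chi$ is a character of $G$, and $\rho\otimes\chi\preceq\rho$, then $g_\chi=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\chi\chi'\cong\chi\otimes\chi'$. In particular $g_{\mathbf 1}=g_{\mathbf 1}^2$.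

(b) The set of all $g_\rho$ contains $1$ and is closed under inverses. It is closed under products, because $\rho'\otimes\rho''$ weakly contains some $\rho\in\widehat G$ by Lemma~\ref{lem:constituent}, and then $g_{\rho'}g_{\rho''}=g_\rho$. So it is a subgroup that contains the generators.

(c) If $\rho\preceq\rho'\otimes\rho''$ and $z\in Z$, then $(\rho'\otimes\rho'')(z)$ is the scalar $\psi_{\rho'}(z)\psi_{\rho''}(z)$, so $\psi_\rho=\psi_{\rho'}\psi_{\rho''}$ by Lemma~\ref{lem:scalar}. If $\rho(z)$ is a scalar $\lambda$, then $\rho^*(z)$ is the scalar $\overline\lambda$, so $\psi_{\rho^*}=\psi_\rho^{-1}$. By (b) the kernel consists of the $g_\rho$ with $\psi_\rho=\mathbf 1$, and these $\rho$ are the irreducible representations of $G/Z$.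

(d) The representation $\rho\otimes\chi$ is irreducible, since its operators are scalar multiples of those of $\rho$. It is weakly contained in $\rho\otimes\chi$ and in $\rho\cong\rho\otimes\mathbf 1$. Hence $g_\rho g_\chi=g_{\rho\otimes\chi}=g_\rho g_{\mathbf 1}=g_\rho$.
\end{proof}

\begin{lemma}\label{lem:surj}
Every $\psi\in\widehat Z$ is the central character of some $\rho\in\widehat G$. In particular $\kappa$ is surjective.
\end{lemma}

\begin{proof}
The induced representation $\pi=\operatorname{Ind}_Z^G\psi$ is the completion of the space of continuous $f\colon G\to\mathbb C$ that satisfy $f(xz)=\psi(z)^{-1}f(x)$ for $z\in Z$ and have compact support modulo $Z$, in the norm $\|f\|^2=\int_{G/Z}|f|^2$ for a left Haar measure of $G/Z$; the action is $(\pi(g)f)(x)=f(g^{-1}x)$. For $z\in Z$ we get $(\pi(z)f)(x)=f(xz^{-1})=\psi(z)f(x)$. To see that $\pi\neq0$, choose a continuous compactly supported $h\geq0$ on $G$ with $h(1)>0$ and support so small that $\operatorname{Re}\psi>0$ on $Z\cap\operatorname{supp}h$. Then $f(x)=\int_Zh(xz)\psi(z)\,dz$ lies in the space and $\operatorname{Re}f(1)>0$, so $\|f\|>0$. By Lemma~\ref{lem:constituent} there is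 an irreducible $\rho\preceq\pi$, and $\psi_\rho=\psi$ by Lemma~\ref{lem:scalar}.
\end{proof}

\subsection*{The second center}
Let $Z_2=Z_2(G)=\{x\in G:[x,y]\in Z\text{ for all }y\in G\}$. It is the preimage of the center of $G/Z$, hence a closed subgroup, and $Z_2/Z=Z(G/Z)$ is abelian. For $x,x'\in Z_2$ and $y,y'\in G$,
\begin{equation}\label{eq:bimult}
[xx',y]=x[x',y]x^{-1}\,[x,y]=[x,y][x',y],\qquad [x,yy']=[x,y]\,y[x,y']y^{-1}=[x,y][x,y'].
\end{equation}
So the commutator $Z_2\times G\to Z$ is multiplicative in each variable. Also $[y,x]=[x,y]^{-1}$. The group $G$ is of class $2$ if and only if $Z_2=G$.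

\subsection*{Annihilators}
Let $V$ be a locally compact abelian group; $\widehat V$ has the topology of uniform convergence on compact sets. For a subgroup $K\subset V$ let $K^\perp\subset\widehat V$ be the closed subgroup of characters trivial on $K$, and for a subgroup $L\subset\widehat V$ let $L^\perp\subset V$ be the common kernel of the elements of $L$. Pontryagin duality gives
\begin{equation}\label{eq:perp}
(K^\perp)^\perp=\overline K,\qquad (L^\perp)^\perp=\overline L .
\end{equation}
If $V$ is discrete, then $\widehat V$ is a closed subgroup of $\mathbb T^V$, so it is compact, and metrizable when $V$ is countable.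

\section{Heisenberg groups of matrices}\label{sec:heis}

In a group of class $2$ conjugation changes a representation only by a character, and this character is therefore absorbed.

\begin{lemma}\label{lem:twist}
Let $G$ be of class $2$, let $\rho\in\widehat G$ have central character $\psi$, and for $t\in G$ put $\chi_t(x)=\psi([t,x])$. Then $\chi_t$ is a character of $G/Z$, the map $t\mapsto\chi_t$ is a homomorphism, and $\rho\otimes\chi_t\cong\rho$.
\end{lemma}

\begin{proof}
The first two claims follow from \eqref{eq:bimult}. Since $txt^{-1}=[t,x]x$, we have $\rho(t)\rho(x)\rho(t)^{-1}=\chi_t(x)\rho(x)$, so $\rho(t)$ intertwines $\rho$ with $\rho\otimes\chi_t$.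
\end{proof}

To see how much is absorbed we use a family that contains $G_p$. Let $R$ be $\mathbb F_p$ or $\mathbb Z$, let $I$ be a nonempty set, and let $R^{(I)}$ be the module of finitely supported columns, with basis $(e_i)_{i\in I}$. Let $G(R,I)$ be the discrete group of triples $(A,y,w)$, where $A$ is an $I\times I$ matrix over $R$ with finitely many nonzero entries and $y,w\in R^{(I)}$, with the product \eqref{eq:product}. The product is associative because both bracketings of a triple product have third coordinate $w+w'+w''+Ay'+Ay''+A'y''$; the unit is $(0,0,0)$, and $(A,y,w)^{-1}=(-A,-y,-w+Ay)$. Equivalently, $(A,y,w)$ is the block matrix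
\[
\begin{pmatrix}\mathrm{Id}&A&w\\0&\mathrm{Id}&y\\0&0&1\end{pmatrix}.
\]
We have $G_p=G(\mathbb F_p,\mathbb N)$, and we write $G(R,n)$ for $I=\{1,\dots,n\}$. Let $E_{ij}$ denote the matrix units.

\begin{lemma}\label{lem:center}
In $G=G(R,I)$,
\begin{equation}\label{eq:comm}
[(A,y,w),(A',y',w')]=(0,0,Ay'-A'y).
\end{equation}
Moreover $Z=\{(0,0,w)\}\cong R^{(I)}$, the group $G$ is of class $2$, and $G/Z$ is the additive group of pairs $(A,y)$.
\end{lemma}

\begin{proof}
For $g=(A,y,w)$ and $g'=(A',y',w')$, the products $gg'$ and $g'g$ have the same first two coordinates and third coordinates $w+w'+Ay'$ and $w+w'+A'y$. So $gg'=(0,0,Ay'-A'y)\,g'g$, which is \eqref{eq:comm}. The elements $(0,0,w)$ are central. If $(A,y,w)$ is central, then $A'=0$ gives $Ay'=0$ for all $y'$, so $A=0$; then $A'y=0$ for all $A'$, and $A'=E_{jj}$ gives $y_j=0$ for every $j$.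
\end{proof}

We identify $Z$ with $R^{(I)}$. Now let $R=\mathbb F_p$ and $\omega=e^{2\pi i/p}$. A character of a discrete $\mathbb F_p$-vector space is given by arbitrary $p$-th roots of unity on a basis. So the characters of $Z$ and of $G/Z$ are
\begin{equation}\label{eq:chars}
\psi_c(w)=\omega^{c^Tw}\quad(c\in\mathbb F_p^I),\qquad
\chi_{B,u}(A,y)=\omega^{\operatorname{tr}(AB)+u^Ty}\quad(B\in M_I(\mathbb F_p),\ u\in\mathbb F_p^I),
\end{equation}
where $M_I(\mathbb F_p)$ is the additive group of all $I\times I$ matrices and $\operatorname{tr}(AB)=\sum_{i,j}A_{ij}B_{ji}$ is a finite sum. The map $(B,u)\mapsto\chi_{B,u}$ is an isomorphism of groups $M_I(\mathbb F_p)\times\mathbb F_p^I\to\widehat{G/Z}$. If $\rho$ has central character $\psi_c$ and $t=(A',y',0)$, then \eqref{eq:comm} gives $\chi_t(A,y)=\omega^{c^TA'y-c^TAy'}$. Since $c^TAy'=\operatorname{tr}(Ay'c^T)$,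
\begin{equation}\label{eq:absorbed}
\chi_t=\chi_{B,u}\qquad\text{with } B=-y'c^T,\quad u=A'^Tc .
\end{equation}

\begin{example}[$n=1$]\label{ex:one}
The group $G(\mathbb F_p,1)$ is the Heisenberg group of order $p^3$. Take $\rho$ with central character $\psi_1$. By \eqref{eq:absorbed}, with scalars $a',y'$, the characters $\chi_t=\chi_{-y',a'}$ exhaust $\widehat{G/Z}$. So this one $\rho$ absorbs every character $\chi$ of $G/Z$, and $g_\chi=1$ by Lemma~\ref{lem:basic}(d). As $G/Z$ is abelian, Lemma~\ref{lem:basic}(c) gives $\ker\kappa=1$.
\end{example}

\begin{example}[$n=2$]\label{ex:two}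
In $G(\mathbb F_p,2)$ consider the trace character $\tau=\chi_{\mathrm{Id},0}$, that is, $\tau(A,y)=\omega^{\operatorname{tr}A}$. \emph{No single $\rho$ absorbs $\tau$.} Let $\psi_c$ be the central character of $\rho$. Choose $v\neq0$ in $\mathbb F_p^2$ with $c^Tv=0$, choose $i$ with $v_i\ne0$, and put $A=ve_i^T$ and $x=(A,0,0)$. Then $c^TA=0$ and $\operatorname{tr}A=v_i\neq0$. By \eqref{eq:comm}, $\rho([x,g'])=\omega^{c^TAy'}\mathrm{Id}=\mathrm{Id}$ for all $g'=(A',y',w')$, so $\rho(x)$ commutes with $\rho(G)$ and is a scalar $\lambda$. But $(\rho\otimes\tau)(x)=\lambda\omega^{v_i}\mathrm{Id}$, so $\rho\otimes\tau\not\preceq\rho$ by Lemma~\ref{lem:scalar}.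

\emph{Two representations suffice.} We have $\tau=\chi_{E_{11},0}\,\chi_{E_{22},0}$, and by \eqref{eq:absorbed} with $c=e_i$, $y'=-e_i$, $A'=0$ the factor $\chi_{E_{ii},0}$ is absorbed by any $\rho$ with central character $\psi_{e_i}$. Hence $g_\tau=1$. The obstruction of the first paragraph has disappeared, because the only matrix with $e_1^TA=0$ and $e_2^TA=0$ is $A=0$.
\end{example}

The matrices $B=-y'c^T$ in \eqref{eq:absorbed} have rank at most one. In $G(\mathbb F_p,n)$ the identity matrix is a sum of $n$ of them and of no fewer. In $G_p$ the identity matrix has infinite rank, so $\tau$ is not a finite product of characters $\chi_t$, even when the central character varies from factor to factor. This does not yet prove $g_\tau\neq1$, since $C(G)$ has many more relations than those of Lemma~\ref{lem:basic}(d). To handle all relations at once we extend the scalar argument of Example~\ref{ex:two} from one representation to any finite set.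

\section{The obstruction on the second center}\label{sec:obstruction}

Let $G$ be any locally compact group. The set of $x\in G$ at which $\rho$ is a scalar depends on $\rho$, and we have no list of the irreducible representations. Inside $Z_2$, however, this set depends only on the central character. For $\psi\in\widehat Z$ and finite $F\subset\widehat Z$ put
\[
K_\psi=\{x\in Z_2:\psi([x,y])=1\text{ for all }y\in G\},\qquad K_F=\bigcap_{\psi\in F}K_\psi,\qquad K_\emptyset=Z_2 .
\]
By \eqref{eq:bimult}, $K_\psi$ is the common kernel of the characters $x\mapsto\psi([x,y])$ of $Z_2$. So each $K_F$ is a closed subgroup containing $Z$, and $K_F$ decreases as $F$ grows. Directly from the definition,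
\begin{equation}\label{eq:Krules}
K_{\mathbf 1}=Z_2,\qquad K_{\psi^{-1}}=K_\psi,\qquad K_{\psi'}\cap K_{\psi''}\subset K_{\psi'\psi''}.
\end{equation}

\begin{lemma}\label{lem:lambda}
Let $\rho\in\widehat G$ have central character $\psi$, and let $x\in Z_2$. Then $\rho(x)$ is a scalar if and only if $x\in K_\psi$. Writing $\rho(x)=\lambda_\rho(x)\mathrm{Id}$ for $x\in K_\psi$ defines $\lambda_\rho\in\operatorname{Hom}(K_\psi,\mathbb T)$.
\end{lemma}

\begin{proof}
For $y\in G$ we have $\rho(x)\rho(y)=\rho([x,y])\rho(y)\rho(x)=\psi([x,y])\rho(y)\rho(x)$. So $\rho(x)$ commutes with $\rho(G)$ if and only if $x\in K_\psi$, and by Schur's lemma it commutes with $\rho(G)$ if and only if it is a scalar. For a unit vector $\xi$ we have $\lambda_\rho(x)=\langle\rho(x)\xi,\xi\rangle$, which is continuous in $x$.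
\end{proof}

Thus $\lambda_\rho$ extends the central character from $Z$ to $K_\psi$. It still multiplies under tensor products, but only on the common domain of the factors, and the domain changes with $\rho$. To obtain a grading with values in a single group we pass to germs along the decreasing family $(K_F)$. The characters of $Z_2/Z$ with trivial germ form the set
\[
S_{\mathrm{cl}}=\bigcup_{F\text{ finite}}(K_F/Z)^\perp\subset\widehat{Z_2/Z}.
\]
It is a subgroup, since it is a directed union of subgroups: $(K_F/Z)^\perp$ and $(K_{F'}/Z)^\perp$ both lie in $(K_{F\cup F'}/Z)^\perp$.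

\begin{theorem}\label{thm:obstruction}
Let $G$ be a locally compact group. The canonical map $\kappa\colon C(G)\to\widehat Z$ is surjective, and its kernel maps homomorphically onto $\widehat{Z_2/Z}\,/\,S_{\mathrm{cl}}$. Hence, if some character of $Z_2/Z$ is nontrivial on $K_F$ for every finite $F\subset\widehat Z$, then $G$ is not cc-dual.
\end{theorem}

\begin{proof}
Surjectivity is Lemma~\ref{lem:surj}. Let
\[
\mathcal E=\varinjlim_F\operatorname{Hom}(K_F,\mathbb T)
\]
be the direct limit of abelian groups over the finite sets $F\subset\widehat Z$, ordered by inclusion, along the restriction maps. Concretely, an element of $\mathcal E$ is a class $[\lambda]$ of a character $\lambda$ of some $K_F$; characters of $K_F$ and $K_{F'}$ have the same class if and only if they agree on $K_{F''}$ for some finite $F''\supset F\cup F'$; and classes are multiplied after restriction to $K_{F\cup F'}$.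

\emph{The map $\rho\mapsto[\lambda_\rho]$ is a grading.} Let $\rho\preceq\rho'\otimes\rho''$, with central characters $\psi,\psi',\psi''$. Then $\psi=\psi'\psi''$, so $K_{\{\psi,\psi',\psi''\}}=K_{\psi'}\cap K_{\psi''}$ by \eqref{eq:Krules}. For $x$ in this group, $(\rho'\otimes\rho'')(x)$ is the scalar $\lambda_{\rho'}(x)\lambda_{\rho''}(x)$, and Lemma~\ref{lem:scalar} gives $\lambda_\rho(x)=\lambda_{\rho'}(x)\lambda_{\rho''}(x)$. Hence $[\lambda_\rho]=[\lambda_{\rho'}][\lambda_{\rho''}]$. Further, $\lambda_{\rho^*}$ is defined on $K_{\psi^{-1}}=K_\psi$ and equals $\overline{\lambda_\rho}=\lambda_\rho^{-1}$. So there is a homomorphism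
\[
\Lambda\colon C(G)\to\mathcal E,\qquad\Lambda(g_\rho)=[\lambda_\rho].
\]

\emph{The image of $\ker\kappa$.} By Lemma~\ref{lem:basic}(c) the elements of $\ker\kappa$ are the $g_\rho$ with $\rho\in\widehat{G/Z}$. For such $\rho$ the character $\lambda_\rho$ is defined on $K_{\mathbf 1}=Z_2$ and is trivial on $Z$; it is the central character of $\rho$ as a representation of $G/Z$, whose center is $Z_2/Z$. By Lemma~\ref{lem:surj} applied to $G/Z$, every $\lambda\in\widehat{Z_2/Z}$ arises in this way. So $\Lambda(\ker\kappa)$ is the image of the homomorphism $\widehat{Z_2/Z}\to\mathcal E$, $\lambda\mapsto[\lambda]$. We have $[\lambda]=1$ if and only if $\lambda$ is trivial on some $K_F$, that is, $\lambda\in S_{\mathrm{cl}}$. Therefore $\Lambda(\ker\kappa)\cong\widehat{Z_2/Z}/S_{\mathrm{cl}}$.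

A character as in the last sentence of the theorem lies outside $S_{\mathrm{cl}}$. Then the quotient is nontrivial, and so is $\ker\kappa$.
\end{proof}

If $\chi$ is a character of $G/Z$, then $\lambda_\chi=\chi|_{Z_2}$, so the proof shows:
\begin{equation}\label{eq:detect}
\text{if }g_\chi=1,\text{ then }\chi|_{Z_2}\in S_{\mathrm{cl}}.
\end{equation}

\section{The trace character}\label{sec:trace}

To apply Theorem~\ref{thm:obstruction} we must find, for any finitely many characters of $Z$, an element of $K_F$ with nonzero trace. The pigeonhole principle provides it as soon as $I$ is too large for finitely many characters to separate the basis vectors $e_i$. We treat a second case at the same time, for use in Section~\ref{sec:discrete}.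

\begin{lemma}\label{lem:pigeon}
Let $G=G(R,I)$, where either
\begin{enumerate}
\item[(i)] $R=\mathbb F_p$, $I=\mathbb N$ and $\zeta=\omega$, or
\item[(ii)] $R=\mathbb Z$, $|I|>2^{\aleph_0}$ and $\zeta=-1$.
\end{enumerate}
Then $\tau(A,y,w)=\zeta^{\operatorname{tr}A}$ is a character of $G/Z$ that is nontrivial on $K_F$ for every finite $F\subset\widehat Z$.
\end{lemma}

\begin{proof}
The first coordinate is additive in \eqref{eq:product} and vanishes on $Z$, so $\tau$ is a character of $G/Z$. Let $F=\{\psi_1,\dots,\psi_n\}$ and consider the map $i\mapsto(\psi_1(e_i),\dots,\psi_n(e_i))$ on $I$. In case (i) its coordinates are $p$-th roots of unity, so it takes at most $p^n$ values on an infinite set. In case (ii) its target $\mathbb T^n$ has at most $2^{\aleph_0}<|I|$ elements. In both cases there are $i\neq j$ with $\psi_k(e_i-e_j)=1$ for all $k$.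

Put $A=E_{ii}-E_{ji}$, the matrix whose $i$-th column is $e_i-e_j$ and whose other columns vanish, and put $x=(A,0,0)$. By \eqref{eq:comm},
\[
[x,(A',y',w')]=(0,0,Ay')=\bigl(0,0,y'_i(e_i-e_j)\bigr).
\]
Every element of $R$ is an integer multiple of $1$, so $y_i'(e_i-e_j)$ lies in the cyclic group generated by $e_i-e_j$, which each $\psi_k$ kills. Hence $x\in K_F$. Since $i\neq j$ we have $\operatorname{tr}A=1$, and $\tau(x)=\zeta\neq1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $Z_2(G_p)=G_p$, Lemma~\ref{lem:pigeon}(i) and Theorem~\ref{thm:obstruction} show that $G_p$ is not cc-dual; explicitly, $g_\tau\neq1$ by \eqref{eq:detect}, while $\kappa(g_\tau)=\mathbf 1$.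

Let $H$ be locally compact and $G=G_p\times H$. Commutators are computed in each factor, so $Z(G)=Z(G_p)\times Z(H)$ and $Z_2(G)=G_p\times Z_2(H)$. The character $\tilde\tau(x,h)=\tau(x)$ of $Z_2(G)$ is trivial on $Z(G)$. Let $F\subset\widehat{Z(G)}$ be finite and let $F_1\subset\widehat{Z(G_p)}$ be the set of restrictions of its elements to $Z(G_p)\times\{1\}$. Since $[(x,1),(y,k)]=([x,y],1)$, we have $K_{F_1}\times\{1\}\subset K_F$. As $\tau$ is nontrivial on $K_{F_1}$, the character $\tilde\tau$ is nontrivial on $K_F$, and Theorem~\ref{thm:obstruction} applies.
\end{proof}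

\begin{remark}
The group $G_p$ is the increasing union of the finite subgroups $G(\mathbb F_p,n)$, and these are cc-dual by M\"uger's theorem (or by Corollary~\ref{cor:small} below). So cc-duality does not pass to increasing unions of discrete groups.
\end{remark}

\section{Groups of class two}\label{sec:class2}

Theorem~\ref{thm:obstruction} produces a quotient of $\ker\kappa$, and so bounds it from below. For groups of class $2$ absorption bounds it from above. Here $Z_2=G$, so $S_{\mathrm{cl}}$ is a subgroup of $\widehat{G/Z}$.

\begin{theorem}\label{thm:class2}
Let $G$ be a locally compact group with $[G,G]\subset Z$, let $V=G/Z$, and let $S_{\mathrm{alg}}\subset\widehat V$ be the subgroup generated by all $(K_\psi/Z)^\perp$, $\psi\in\widehat Z$. Then $\chi\mapsto g_\chi$ is a surjective homomorphism of $\widehat V$ onto $\ker\kappa$, and its kernel lies between $S_{\mathrm{alg}}$ and $S_{\mathrm{cl}}$. If $Z$ is open in $G$ (for example, if $G$ is discrete), then $S_{\mathrm{alg}}=S_{\mathrm{cl}}=:S$, so $\ker\kappa\cong\widehat V/S$, and $G$ is cc-dual if and only if every character of $G/Z$ is trivial on $K_F$ for some finite $F\subset\widehat Z$.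
\end{theorem}

\begin{proof}
As $V$ is abelian, its irreducible representations are its characters. So $\chi\mapsto g_\chi$ is a homomorphism onto $\ker\kappa$ by Lemma~\ref{lem:basic}(a),(c), and its kernel lies in $S_{\mathrm{cl}}$ by \eqref{eq:detect}.

\emph{The kernel contains $S_{\mathrm{alg}}$.} Fix $\psi\in\widehat Z$, choose $\rho\in\widehat G$ with central character $\psi$ by Lemma~\ref{lem:surj}, and let
\[
P=\{\chi\in\widehat V:\rho\otimes\chi\preceq\rho\}.
\]
By Lemma~\ref{lem:basic}(d) it suffices to show $(K_\psi/Z)^\perp\subset P$. By Lemma~\ref{lem:twist}, $P$ contains the subgroup $L=\{\chi_t:t\in G\}$. An element $x$ is killed by all $\chi_t$ if and only if $\psi([x,t])=\psi([t,x])^{-1}=1$ for all $t$, so $L^\perp=K_\psi/Z$ and $\overline L=(K_\psi/Z)^\perp$ by \eqref{eq:perp}. It remains to show that $P$ is closed; this is where weak containment, as opposed to isomorphism, is needed.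

Let $\mathcal C$ be the set of limits, uniform on compact sets, of finite sums of diagonal coefficients of $\rho$; it is closed under such limits. The diagonal coefficients of $\rho\otimes\chi$ are the functions $\varphi\chi$ with $\varphi$ a diagonal coefficient of $\rho$, so $\chi\in P$ means that $\varphi\chi\in\mathcal C$ for all such $\varphi$. Let $\chi_\alpha\to\chi$ be a net in $P$. The convergence is uniform on compact subsets of $G$, since these have compact images in $V$, and $\varphi$ is bounded. So $\varphi\chi_\alpha\to\varphi\chi$ uniformly on compact sets, $\varphi\chi\in\mathcal C$, and $\chi\in P$.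

\emph{The case of open $Z$.} We have $S_{\mathrm{alg}}\subset S_{\mathrm{cl}}$ by the first two steps. Let $F$ be finite and let $L_F=\prod_{\psi\in F}(K_\psi/Z)^\perp\subset S_{\mathrm{alg}}$, the trivial group if $F=\emptyset$. Since the $K_\psi/Z$ are closed, \eqref{eq:perp} gives $L_F^\perp=\bigcap_{\psi\in F}K_\psi/Z=K_F/Z$ and then $(K_F/Z)^\perp=\overline{L_F}$. If $Z$ is open, then $V$ is discrete and $\widehat V$ is compact. So $L_F$, the image of a finite product of compact groups under multiplication, is compact and hence closed. Thus $(K_F/Z)^\perp=L_F\subset S_{\mathrm{alg}}$ for all $F$, and $S_{\mathrm{cl}}=S_{\mathrm{alg}}$. The kernel of $\chi\mapsto g_\chi$ is then $S$. Since $\kappa$ is surjective, $G$ is cc-dual if and only if $S=\widehat V$, and this is the stated condition by the definition of $S_{\mathrm{cl}}$.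
\end{proof}

The hypothesis $[G,G]\subset Z$ enters twice: it makes the irreducible representations of $G/Z$ one-dimensional, and it makes each $\chi_t$ a character. Openness of $Z$ is used only to show that $L_F$ is closed. In a noncompact group a product of two closed subgroups need not be closed, as $\mathbb Z+\sqrt2\,\mathbb Z\subset\mathbb R$ shows, and without openness the argument gives only $(K_F/Z)^\perp=\overline{L_F}$.

\section{Discrete groups of class two}\label{sec:discrete}

In this section $G$ is discrete of class $2$, and $V$ and $S$ are as in Theorem~\ref{thm:class2}.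

\subsection*{The kernel for $G_p$}
The \emph{rank} of $B\in M_I(\mathbb F_p)$ is the dimension of the span of its rows in $\mathbb F_p^I$. We regard $c\in\mathbb F_p^I$ as the functional $v\mapsto c^Tv$ on $\mathbb F_p^{(I)}$; every functional has this form.

\begin{lemma}\label{lem:rows}
Let $G=G(\mathbb F_p,I)$ and $F=\{\psi_{c_1},\dots,\psi_{c_n}\}$ with $c_1,\dots,c_n\in\mathbb F_p^I$ not all zero. Then $\chi_{B,u}$ is trivial on $K_F$ if and only if every row of $B$ lies in $\operatorname{span}(c_1,\dots,c_n)$.
\end{lemma}

\begin{proof}
By \eqref{eq:comm}, $(A,y,w)\in K_{\psi_c}$ if and only if $c^TAy'=c^TA'y$ for all $A',y'$. Taking $A'=0$ gives $c^TA=0$. If $c_i\neq0$ for some $i$, taking $y'=0$ and $A'=E_{ij}$ gives $c_iy_j=0$ for all $j$, so $y=0$. Conversely, $c^TA=0$ and $y=0$ imply the condition. As $K_{\psi_0}=G$, we obtain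
\[
K_F=\{(A,0,w):c_k^TA=0\text{ for all }k\}.
\]
The condition says that each column $a_j$ of $A$ lies in $W=\bigcap_k\ker c_k\subset\mathbb F_p^{(I)}$. If $b_j$ is the $j$-th row of $B$, then $\operatorname{tr}(AB)=\sum_jb_j(a_j)$. The columns may be chosen independently, in particular with only one of them nonzero, so $\chi_{B,u}$ is trivial on $K_F$ if and only if every $b_j$ vanishes on $W$. A functional $b$ that vanishes on $W$ factors through the image of the map $(c_1,\dots,c_n)\colon\mathbb F_p^{(I)}\to\mathbb F_p^n$, whose kernel is $W$. Extending the factor to a functional on $\mathbb F_p^n$ writes $b$ as a linear combination of the $c_k$. Conversely, such combinations vanish on $W$.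
\end{proof}

\begin{corollary}\label{cor:kernel}
We have $\ker\bigl(C(G_p)\to\widehat{Z(G_p)}\bigr)\cong M_{\mathbb N}(\mathbb F_p)/\{\text{matrices of finite rank}\}$, and this group has cardinality $2^{\aleph_0}$.
\end{corollary}

\begin{proof}
If $F\subset\{\psi_0\}$, then $K_F=G_p$, and only $\chi_{0,0}$ is trivial on it. For other $F$, Lemma~\ref{lem:rows} shows that a character $\chi_{B,u}$ trivial on $K_F$ has $B$ of finite rank. Conversely, if $B$ has finite rank, choose $c_1,\dots,c_n$, not all zero, whose span contains the rows of $B$; then $\chi_{B,u}\in S$ for every $u$. So $S=\{\chi_{B,u}:B\text{ of finite rank}\}$, and Theorem~\ref{thm:class2} with \eqref{eq:chars} gives the isomorphism.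

The cardinality is at most $|M_{\mathbb N}(\mathbb F_p)|=2^{\aleph_0}$. For $T\subset\mathbb N$ let $D_T$ be the diagonal matrix with entries $1$ on $T$ and $0$ elsewhere. The difference $D_T-D_{T'}$ is diagonal with nonzero entries exactly on the symmetric difference of $T$ and $T'$, so it has finite rank only if this set is finite. Each class therefore contains at most countably many of the $2^{\aleph_0}$ matrices $D_T$, and there are $2^{\aleph_0}$ classes.
\end{proof}

\subsection*{Small commutator subgroups}
The obstruction vanishes when finitely many characters of $Z$ separate the points of $[G,G]$.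

\begin{corollary}\label{cor:small}
A discrete group $G$ of class $2$ is cc-dual if $[G,G]$ embeds in $\mathbb T^n$ for some $n$; in particular, if $G$ is finitely generated, or if $[G,G]$ is torsion-free of cardinality at most $2^{\aleph_0}$. The cardinality bound cannot be dropped: some uncountable discrete group of class $2$ with $[G,G]$ torsion-free is not cc-dual.
\end{corollary}

\begin{proof}
Let $\psi^0_1,\dots,\psi^0_n$ be the coordinates of an embedding $[G,G]\to\mathbb T^n$. A homomorphism from a subgroup of an abelian group to a divisible group extends to the whole group. So each $\psi_i^0$ extends to a homomorphism $\psi_i\colon Z\to\mathbb T$, which is continuous because $Z$ is discrete. For $F=\{\psi_1,\dots,\psi_n\}$, $x\in K_F$ means that $[x,y]$ lies in the kernel of the embedding for all $y$, that is, $x\in Z$. So $K_F=Z$, every character of $G/Z$ is trivial on $K_F$, and $G$ is cc-dual by Theorem~\ref{thm:class2}.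

If $G$ is generated by $x_1,\dots,x_m$, then by \eqref{eq:bimult} the abelian group $[G,G]$ is generated by the $[x_i,x_j]$. It is then a finite product of cyclic groups, and every cyclic group embeds in $\mathbb T$. If $[G,G]$ is torsion-free of cardinality at most $2^{\aleph_0}$, it embeds in the $\mathbb Q$-vector space $[G,G]\otimes\mathbb Q$, of dimension at most $2^{\aleph_0}$. Choose a $\mathbb Q$-basis of $\mathbb R$ that contains $1$. It has $2^{\aleph_0}$ elements, and the span of the elements other than $1$ meets $\mathbb Z$ only in $0$, so this span embeds in $\mathbb R/\mathbb Z\cong\mathbb T$. Hence $[G,G]$ embeds in $\mathbb T$.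

Finally, let $G=G(\mathbb Z,I)$ with $|I|>2^{\aleph_0}$. Then $[G,G]\subset Z\cong\mathbb Z^{(I)}$ is torsion-free, and $G$ is not cc-dual by Lemma~\ref{lem:pigeon}(ii) and Theorem~\ref{thm:obstruction}.
\end{proof}

Thus $G(\mathbb Z,I)$ is cc-dual if and only if $|I|\leq2^{\aleph_0}$. In particular $G(\mathbb Z,\mathbb N)$ is cc-dual, so replacing $\mathbb F_p$ by $\mathbb Z$ in Theorem~\ref{thm:main} destroys the counterexample: one character of $\mathbb Z^{(\mathbb N)}$ can be injective, while a character of $\mathbb F_p^{(\mathbb N)}$ takes at most $p$ values.

\subsection*{A uniform bound for countable groups}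
In Theorem~\ref{thm:class2} the finite set $F$ depends on the character, and its size might be unbounded. For countable groups a category argument excludes this.

\begin{corollary}\label{cor:uniform}
A countable discrete group $G$ of class $2$ is cc-dual if and only if there is $N$ such that every $\chi\in\widehat{G/Z}$ is trivial on some $K_F$ with $|F|\leq N$.
\end{corollary}

A subset of a topological space is \emph{meager} if it is a countable union of nowhere dense sets, and it has the \emph{Baire property} if it differs from an open set by a meager set. We use three textbook facts. By the Baire category theorem, no nonempty open subset of a compact Hausdorff space is meager. The image of a Borel set under a continuous map of compact metrizable spaces is analytic, and analytic sets have the Baire property. By Pettis' theorem, if $X$ is a nonmeager set with the Baire property in a compact group, then $XX^{-1}$ contains a neighborhood of $1$. (If $X$ differs from the open set $W$ by a meager set, then $W\neq\emptyset$. For $s\in WW^{-1}$ the open set $W\cap sW$ is nonempty and agrees with $X\cap sX$ up to a meager set, so $X\cap sX\neq\emptyset$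 and $s\in XX^{-1}$.)

\begin{proof}[Proof of Corollary~\ref{cor:uniform}]
Let $S_n$ be the set of $\chi\in\widehat V$ that are trivial on some $K_F$ with $|F|\leq n$. Then $S_n\subset S_{n+1}$, $S_n=S_n^{-1}$ and $S=\bigcup_nS_n$. Also $S_nS_m\subset S_{n+m}$, because characters trivial on $K_F$ and on $K_{F'}$ respectively are both trivial on $K_{F\cup F'}$. If $S_N=\widehat V$, then $G$ is cc-dual by Theorem~\ref{thm:class2}.

Conversely, let $G$ be cc-dual, so that $\widehat V=\bigcup_{n\geq1}S_n$. The sets $S_n$ are not given as closed sets, so Baire's theorem alone does not produce interior points; we show that they have the Baire property. Since $G$ is countable, $\widehat Z^n\times\widehat V$ is compact and metrizable. For $x\in G$ consider its subsets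
\[
O_x=\{(\psi_1,\dots,\psi_n,\chi):\psi_i([x,y])\neq1\text{ for some }i\text{ and some }y\},\qquad
C_x=\{(\psi_1,\dots,\psi_n,\chi):\chi(x)=1\}.
\]
The set $O_x$ is open, $C_x$ is closed, and a point lies in $O_x$ exactly when $x\notin K_{\{\psi_1,\dots,\psi_n\}}$. So $B_n=\bigcap_{x\in G}(O_x\cup C_x)$ is the set of points with $\chi$ trivial on $K_{\{\psi_1,\dots,\psi_n\}}$, and it is Borel because $G$ is countable. Its projection to $\widehat V$ is $S_n$: repetitions among the $\psi_i$ give the sets $F$ with $1\leq|F|<n$, and $K_\emptyset=K_{\mathbf 1}$. Hence $S_n$ is analytic and has the Baire property.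

By Baire's theorem some $S_n$ is nonmeager. By Pettis' theorem $S_nS_n^{-1}\subset S_{2n}$ contains an open neighborhood $U$ of $\mathbf 1$. By compactness $\widehat V=\chi_1U\cup\dots\cup\chi_rU$ for some $\chi_1,\dots,\chi_r$, and these lie in a common $S_m$. Therefore $\widehat V=S_mS_{2n}\subset S_{m+2n}$, and $N=m+2n$ works.
\end{proof}

The bound $N$ depends on the group. For $G(\mathbb F_p,n)$ the least possible $N$ is $n$ by Lemma~\ref{lem:rows}: the set $F=\{\psi_{e_1},\dots,\psi_{e_n}\}$ serves every character, and the rows of the identity matrix do not lie in the span of fewer than $n$ vectors.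

\begin{thebibliography}{9}

\bibitem{BHV}
Bekka, de la Harpe and Valette, \emph{Kazhdan's Property (T)}.

\bibitem{Chirvasitu}
Alexandru Chirvasitu, \emph{Chain-center duality for locally compact groups}, arXiv:2109.08116 (2021).

\end{thebibliography}
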